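\title{Exact fillings of circle bundles that have no Stein filling}

\begin{abstract}
Let $(\Sigma,\omega)$ be a closed integral symplectic manifold of dimension $2n\ge4$ and let $M_k$ be the circle bundle over $\Sigma$ with Euler class $-k[\omega]$. By a theorem of Oba, $M_k$ carries no Stein fillable contact structure when $k>\int_\Sigma\omega^n$, and Oba asks whether it can carry an exactly fillable one. We show that it can. For $\Sigma=S^2\times S^2$ with factors of area $1$, the bundle $M_k$ carries an exactly fillable contact structure for every $k\ge5$ prime to $6$. Further examples come from simply connected $4$-manifolds, hypersurfaces in $\mathbb{CP}^4$ and the lens spaces $S^{2p-1}/\mathbb Z_p$. The fillings are built from Liouville domains $[-1,1]\times N$ with two convex ends, defined by units of an explicit ring, by framed surgery and a Weinstein cobordism.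
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Boothby--Wang bundles and their fillings}

Let $(\Sigma,\omega)$ be a closed symplectic manifold of dimension $2n$, oriented by $\omega^n$. It is \emph{integral} if $[\omega]\in H^2(\Sigma;\mathbb R)$ has an integral lift; we fix such a lift and denote it again by $[\omega]$. The \emph{Boothby--Wang bundle} over $(\Sigma,\omega)$ is the principal circle bundle $\mathrm{pr}\colon M\to\Sigma$ with Euler class $-[\omega]$, which is unique up to isomorphism. A connection $1$-form $\alpha$ on $M$ with curvature $2\pi\omega$, that is, with $d\alpha=2\pi\,\mathrm{pr}^*\omega$, is a contact form, and we orient $M$ by the volume form $\alpha\wedge(d\alpha)^n$. For an integer $k\ge1$ we write $M_k$ for the Boothby--Wang bundle over $(\Sigma,k\omega)$.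

All contact structures on an oriented $(2n+1)$-manifold $M$ are cooriented and positive: they are kernels of global $1$-forms $\alpha'$ with $\alpha'\wedge(d\alpha')^n>0$. An \emph{exact filling} of $(M,\xi)$ is a compact exact symplectic manifold $(W,d\lambda)$ of dimension $2n+2$, oriented by $(d\lambda)^{n+1}$, such that $\partial W=M$ as oriented manifolds (outward normal first) and $\lambda|_M$ is a contact form that defines $\xi$ with its coorientation. Equivalently, the \emph{Liouville field} $X$, defined by $\iota_Xd\lambda=\lambda$, points outward along $\partial W$ and induces $\xi$; we then say that the boundary is \emph{convex} and call $(W,\lambda)$ a \emph{Liouville domain}. A \emph{Stein filling} is an exact filling with a complex structure $J$ and a function $\rho$, having $\partial W$ as regular maximal level set, such that $\lambda=-d\rho\circ J$ and $d\lambda(v,Jv)>0$ for $v\ne0$. One can take $\rho$ to be a Morse function, and then all its critical points have index at most $n+1$, half the dimension of $W$. The definition of an exact filling contains no such bound on the topology.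

Two fillings of $M_k$ come to mind. The first is the disk bundle bounded by $M_k$. If $r$ is the radial coordinate and $\alpha$ the connection form of $M_k$, then $d\big((1+r^2)\alpha\big)=(1+r^2)\,d\alpha+2r\,dr\wedge\alpha$ extends over the zero section as a symplectic form. The zero section is a closed symplectic submanifold, so by Stokes' theorem this form is not exact. The second exists for special $k$. Let $\Sigma=\{F=0\}\subset\mathbb{CP}^{n+1}$ be a smooth hypersurface of degree $d$, with $[\omega]$ the hyperplane class, so that $\int_\Sigma\omega^n=d$. A large sublevel set of $-\log\big(|F(z)|^2/\|z\|^{2d}\big)$ is a Stein domain, and its boundary is the circle bundle of the normal bundle $\mathcal O(d)|_\Sigma$ with the orientation reversed, which is $M_d$. So Stein fillable structures occur for $k=\int_\Sigma\omega^n$. Beyond this value they do not.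

\begin{theorem}[Oba \cite{Oba}]\label{thm:oba}
If $2n\ge4$ and $k>\int_\Sigma\omega^n$ is an integer, then $M_k$ carries no Stein fillable contact structure.
\end{theorem}

Oba \cite{Oba} poses as an open question whether $M_k$ carries an exactly fillable contact structure in this range. We put it as follows.

\begin{quote}
\emph{Is it true that for every closed integral symplectic manifold $(\Sigma,\omega)$ of dimension $2n\ge4$ and every integer $k>\int_\Sigma\omega^n$, the manifold $M_k$ carries no exactly fillable contact structure?}
\end{quote}

Exactness rules out the first filling above and the size of $k$ rules out the second, so one might guess that the answer is yes. The answer is no.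

\subsection{Results}

A class $(a,b)\in H^2(S^2\times S^2;\mathbb Z)$ is described by its values on the two factors.

\begin{theorem}\label{thm:main}
Let $\Sigma=S^2\times S^2$ and $[\omega]=(a,b)$ with $a,b\ge1$ coprime integers, and let $k>2ab=\int_\Sigma\omega^2$ be an integer with $\gcd(k,6)=1$. Then $M_k$ carries an exactly fillable contact structure.
\end{theorem}

For $a=b=1$ this covers every $k\ge5$ with $\gcd(k,6)=1$, for example $k=5$, and it answers the question. An integral class is \emph{primitive} if it is not a multiple of another class by an integer greater than $1$.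

\begin{theorem}\label{thm:more}
In each of the following cases $M_k$ carries an exactly fillable contact structure.
\begin{itemize}
\item[(a)] $(\Sigma^4,\omega)$ is closed, simply connected and integral symplectic, $[\omega]=q\eta$ with $\eta$ primitive, $K=kq>1$, $\gcd(K,6)=1$, $K\mid\operatorname{sign}(\Sigma)$ and $w_2(\Sigma)\in\{0,[\omega]\bmod2\}$.
\item[(b)] $\Sigma^6\subset\mathbb{CP}^4$ is a smooth hypersurface of degree $d$ with the hyperplane class, $k=p\ge5$ is prime, $d<p$ and $d^2\equiv5\bmod p$ (for example $d=4$, $p=11$). Here $\int_\Sigma\omega^3=d<k$.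
\item[(c)] $\Sigma=\mathbb{CP}^{p-1}$ with the generator class and $k=p$ is an odd prime, so that $M_k=S^{2p-1}/\mathbb Z_p$. Here $\int_\Sigma\omega^n=1<k$.
\end{itemize}
\end{theorem}

Thus the statement in question fails for $n=2$, for $n=3$, and for every $n=p-1$ with $p$ an odd prime. By Theorem~\ref{thm:oba}, the manifolds in Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(b),(c), and those in (a) with $k>\int_\Sigma\omega^2$, carry exactly fillable but no Stein fillable contact structures. We do not claim that the Boothby--Wang structure $\ker\alpha$ itself is exactly fillable, since the question allows any positive contact structure, and we do not classify the triples $(\Sigma,\omega,k)$ for which a filling exists.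

Section~\ref{sec:kappa} isolates a characteristic number of $\mathbb Z_K$-covers that obstructs Stein fillings and explains how an exact filling can evade it. Section~\ref{sec:domain} constructs the Liouville domains that do so, first in dimension four by hand. Sections~\ref{sec:bordism} and~\ref{sec:filling} reduce exact fillability to an equation in the framed bordism group of $B\mathbb Z_K$, which is solved in Sections~\ref{sec:low} and~\ref{sec:lens}. Unless stated otherwise $n\ge2$, and cohomology has integer coefficients.

\section{A characteristic number of cyclic covers}\label{sec:kappa}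

Let $K>1$ be an integer and $\mathbb Z_K=\mathbb Z/K\mathbb Z$. We let $\mathbb Z_K$ act on $S^{2j+1}\subset\mathbb C^{j+1}$ by roots of unity and put $\mathcal L^{2j+1}=S^{2j+1}/\mathbb Z_K$. The union of these lens spaces is the classifying space $B\mathbb Z_K=S^\infty/\mathbb Z_K$. It has a cell structure with one cell in each dimension and with $(2j+1)$-skeleton $\mathcal L^{2j+1}$; its fundamental group is $\mathbb Z_K$, its higher homotopy groups vanish, and $H_i(B\mathbb Z_K)$ is $\mathbb Z_K$ for odd $i$ and $0$ for even $i>0$. For a connected manifold $Y$, homomorphisms $\pi_1(Y)\to\mathbb Z_K$, classes in $H^1(Y;\mathbb Z_K)$ and homotopy classes of maps $f\colon Y\to B\mathbb Z_K$ correspond to each other; the class of $f$ is $f^*\iota$, where $\iota\in H^1(B\mathbb Z_K;\mathbb Z_K)$ corresponds to the identity of $\mathbb Z_K$.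

Let $\delta\colon H^1(\,\cdot\,;\mathbb Z_K)\to H^2(\,\cdot\,;\mathbb Z)$ be the Bockstein map of $0\to\mathbb Z\xrightarrow{K}\mathbb Z\to\mathbb Z_K\to0$: lift a cocycle to an integral cochain, take its coboundary and divide by $K$. For a closed oriented $(2n+1)$-manifold $Y$ and $u\in H^1(Y;\mathbb Z_K)$ put
\[
\kappa(Y,u)=\langle u\cup\delta(u)^n,[Y]\rangle\in\mathbb Z_K .
\]
If $u=f^*\iota$, then $\kappa(Y,u)=\langle\iota\cup\delta(\iota)^n,f_*[Y]\rangle$. The number is additive under disjoint union, and it vanishes if $Y=\partial W$ with $W$ compact and $u$ extends over $W$.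

\begin{lemma}\label{lem:pi1}
Let $\Sigma^{2n}$ be closed, simply connected and integral symplectic, $[\omega]=q\eta$ with $\eta$ primitive and $q\ge1$, and $K=kq>1$. Then $\pi_1(M_k)\cong\mathbb Z_K$, generated by the fiber, and $H^2(M_k)=H^2(\Sigma)/\langle K\eta\rangle$. For every isomorphism $u\colon\pi_1(M_k)\to\mathbb Z_K$, the number $\kappa(M_k,u)$ is a unit times $\int_\Sigma\eta^n$ modulo $K$.
\end{lemma}

\begin{proof}
In the homotopy sequence of the bundle, the map $\pi_2(\Sigma)=H_2(\Sigma)\to\pi_1(S^1)=\mathbb Z$ is evaluation of $\pm K\eta$. Since $H^2(\Sigma)=\operatorname{Hom}(H_2(\Sigma),\mathbb Z)$ and $\eta$ is primitive, $\eta$ takes the value $1$, so the image is $K\mathbb Z$. As $\pi_1(\Sigma)=1$, this gives $\pi_1(M_k)$. The Gysin sequence $H^0(\Sigma)\to H^2(\Sigma)\to H^2(M_k)\to H^1(\Sigma)=0$ gives $H^2(M_k)$. The group $H^2(\Sigma)$ is free and $\eta$ is part of a basis, so the torsion of $H^2(M_k)$ is cyclic of order $K$, generated by $\mathrm{pr}^*\eta$. Since $H^1(M_k)=0$, the Bockstein sequence shows that $\delta$ maps $H^1(M_k;\mathbb Z_K)\cong\mathbb Z_K$ isomorphically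 onto the $K$-torsion of $H^2(M_k)$. The class $u$ is a generator, so $\delta(u)=a\,\mathrm{pr}^*\eta$ with $a$ a unit. The pullback of a generator of $H^{2n}(\Sigma)$ is Poincar\'e dual to $\pm$ the fiber. Hence $\kappa(M_k,u)=\pm a^n\big(\int_\Sigma\eta^n\big)\,u(\text{fiber})$, and $u(\text{fiber})$ is a unit.
\end{proof}

\begin{lemma}\label{lem:detect}
Evaluation of $\iota\cup\delta(\iota)^n$ is an isomorphism $H_{2n+1}(B\mathbb Z_K)\to\mathbb Z_K$.
\end{lemma}

\begin{proof}
The fundamental class of the $(2n+1)$-skeleton $\mathcal L^{2n+1}$ generates $H_{2n+1}(B\mathbb Z_K)\cong\mathbb Z_K$. The Hopf bundle $S^{2n+1}\to\mathbb{CP}^n$ has Euler class $\pm$ the generator $\eta$, and dividing by $\mathbb Z_K\subset S^1$ multiplies the Euler class by $K$. So $\mathcal L^{2n+1}$ is diffeomorphic to $M_K$ over $\mathbb{CP}^n$. Since $\int\eta^n=1$, Lemma~\ref{lem:pi1} shows that the evaluation takes a generator to a unit.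
\end{proof}

So $\kappa(Y,f^*\iota)$ records exactly the class $f_*[Y]\in H_{2n+1}(B\mathbb Z_K)$. It obstructs Stein fillings in the following way. Let $\Sigma$ be as in Lemma~\ref{lem:pi1} and let $W$ be a Stein filling of a contact structure on $M_k$. Read from the boundary inward, the Morse function on $W$ has critical points of index at least $(2n+2)-(n+1)=n+1\ge3$. Hence $\pi_1(M_k)\to\pi_1(W)$ is an isomorphism, $u$ extends over $W$, and $\kappa(M_k,u)=0$, which means $K\mid\int_\Sigma\eta^n$. If $k>\int_\Sigma\omega^n=q^n\int_\Sigma\eta^n$, then $K\ge k>\int_\Sigma\eta^n>0$, and this is impossible. This is Theorem~\ref{thm:oba} in the simply connected case. The argument is not needed below, but it dictates the construction.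

Suppose that we try to fill $M=M_k$ by attaching handles of index at most $n+1$ to a Liouville domain $V$ with boundary $M_0$. The handles form a cobordism $W$ from $M_0$ to $M$, and as before $u$ extends over $W$. Now the conclusion is only $\kappa(M,u)=\kappa(M_0,u_0)$, where $u_0=u|_{M_0}$. So we need a Liouville domain $V$ and a class $u_0$ on $\partial V$ with $\kappa(\partial V,u_0)\ne0$; in particular $u_0$ must not extend over $V$. A domain $W_0\cong[-1,1]\times N$ with \emph{both} ends $N_+$, $N_-$ convex offers such a class. Take $u_0$ to be a class $u$ on $N_+$ and $0$ on $N_-$. Then $\kappa(\partial W_0,u_0)=\kappa(N_+,u)$, whereas the same class $u$ on both ends would extend over the product and give $0$. If $\kappa(N_+,u)$ is a unit, disjoint copies of $W_0$ realize every value in $\mathbb Z_K$.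

\section{Liouville domains with two convex ends}\label{sec:domain}

The exact forms in this section are those of Massot--Niederkr\"uger--Wendl; everything that we need is proved here. We regard $\mathbb R^{n+1}$ as a ring under coordinatewise multiplication, with unit $1=(1,\dots,1)$, and write $x_{(0)},\dots,x_{(n)}$ for the coordinates of $x$. The standard inner product satisfies $\langle x\ell,\theta\rangle=\langle\ell,x\theta\rangle$.

\subsection{The case $n=1$, $K=3$}\label{sub:example}

Embed $L=\mathbb Z[\sqrt{10}]$ in $\mathbb R^2$ by $\sqrt{10}\mapsto(\sqrt{10},-\sqrt{10})$, and let $\Lambda$ be the dual lattice, so that the torus $\mathbb T=\mathbb R^2/\Lambda$ has $H^1(\mathbb T)=\operatorname{Hom}(\Lambda,\mathbb Z)=L$. The element $\varepsilon=19+6\sqrt{10}$ satisfies $\varepsilon_{(0)}\varepsilon_{(1)}=361-360=1$, and both coordinates are positive. Multiplication by $\varepsilon$ is an automorphism of $L$, hence of $\Lambda$ and of $\mathbb T$. It lifts to $T^*\mathbb T$ as $(\theta,y)\mapsto(\varepsilon\theta,\varepsilon^{-1}y)$, preserving $\lambda=y_0\,d\theta_0+y_1\,d\theta_1$ and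 $P=y_0y_1$. On the half $y_1>0$ use the coordinates $P$ and $s=\log y_1$. Then $\varepsilon$ fixes $P$ and translates $s$, so the quotient of $\{|P|\le1,\ y_1>0\}$ is $W_0=[-1,1]\times N$, where $N$ is the mapping torus of $\varepsilon$ on $\mathbb T$ (Figure~\ref{fig:strip}). In these coordinates $\lambda=Pe^{-s}d\theta_0+e^sd\theta_1$. On the ends $P=\pm1$ it restricts to
\[
\alpha_\pm=\pm e^{-s}d\theta_0+e^s\,d\theta_1,\qquad \alpha_\pm\wedge d\alpha_\pm=\mp2\,ds\wedge d\theta_0\wedge d\theta_1 .
\]
These are contact forms that induce opposite orientations of $N$, as the two ends of a cylinder must.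

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[gray!25] plot[domain=0.75:1.7] ({1/\x},\x) -- plot[domain=1.7:0.75] ({-1/\x},\x) -- cycle;
\draw[->] (-3,0) -- (3,0) node[right] {$y_0$};
\draw[->] (0,0) -- (0,3) node[above] {$y_1$};
\draw[thick] plot[domain=0.36:2.8] ({1/\x},\x);
\draw[thick] plot[domain=0.36:2.8] ({-1/\x},\x);
\draw[->] (0.72,0.72) -- (1.35,1.35);
\draw[->] (-0.72,0.72) -- (-1.35,1.35);
\draw[->] (0.4,1.2) -- (0.7,2.1);
\draw[->] (-0.4,1.2) -- (-0.7,2.1);
\node at (2.4,0.85) {$P=1$};
\node at (-2.4,0.85) {$P=-1$};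
\end{tikzpicture}
\caption{The fiber coordinates $(y_0,y_1)$ of $T^*\mathbb T$ for a $2$-torus $\mathbb T$, and the region $|P|\le1$, $y_1>0$, where $P=y_0y_1$. The map $y\mapsto\varepsilon^{-1}y$ preserves $P$, and the shaded strip is a fundamental domain (not to scale). The domain $W_0$ is the product of the strip with $\mathbb T$, with top and bottom glued by $\varepsilon$. The radial Liouville field (arrows) leaves the region through both hyperbolas.}\label{fig:strip}
\end{figure}

Now $\varepsilon=1+3c$ with $c=6+2\sqrt{10}$. The class $1\in L=H^1(\mathbb T)$ is not invariant under the monodromy, but its reduction modulo $3$ is, and it extends to a class $u\in H^1(N;\mathbb Z_3)$. We compute $\kappa(N,u)=\langle u\cup\delta(u),[N]\rangle$ with chains. For $\ell\in L$ let $\gamma_\ell$ be a $1$-cycle in $\mathbb T$ dual to $\ell$. Carry $\gamma_1$ once around the base circle, in the direction in which it returns as a cycle dual to $\varepsilon\cdot1=1+3c$. Adding a $2$-chain in the fiber to the swept-out surface gives a chain $S$ with $\partial S=\pm3\gamma_c$. Modulo $3$ it is a cycle dual to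 an extension $u$, and $\delta(u)$ is dual to $\frac13\partial S=\pm\gamma_c$. Therefore
\[
\kappa(N,u)=\pm u(\gamma_c)=\pm\langle1\cup c,[\mathbb T]\rangle=\pm\det\begin{pmatrix}1&6\\0&2\end{pmatrix}=\pm2,
\]
a unit modulo $3$; the columns are $1$ and $c$ in the basis $1,\sqrt{10}$. Two conditions were used: $\varepsilon\equiv1$ modulo $K$, so that $u$ exists, and $\varepsilon$ as far from $1$ modulo $K^2$ as possible, in the sense that $1,c$ is a basis of $L/KL$. With $\varepsilon^3\equiv1\bmod 9L$ in place of $\varepsilon$, the element $c$ lies in $3L$ and the number vanishes.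

\subsection{The domain defined by a group of units}

Fix $n\ge2$ and $K>1$ with $\gcd(K,n!)=1$; in particular $K$ is odd and $K>n$. The example suggests the following data.
\begin{itemize}
\item[(A)] $L\subset\mathbb R^{n+1}$ is a lattice and a subring containing $1$.
\item[(B)] $\varepsilon_1,\dots,\varepsilon_n$ are units of $L$, each with positive coordinates of product $1$, and the vectors $(\log\varepsilon_{i,(1)},\dots,\log\varepsilon_{i,(n)})$, $1\le i\le n$, form a basis of $\mathbb R^n$.
\item[(C)] $\varepsilon_i\equiv1+Kc_i\bmod K^2L$ with $c_i\in L$, and the determinant $\det(1,c_1,\dots,c_n)$ with respect to a $\mathbb Z$-basis of $L$ is a unit modulo $K$.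
\end{itemize}
Such data are constructed in Section~\ref{sub:units}. Let $U$ be the group generated by the $\varepsilon_i$. By (B), the homomorphism $\varepsilon\mapsto(\log\varepsilon_{(1)},\dots,\log\varepsilon_{(n)})$ maps $U$ isomorphically onto a lattice in $\mathbb R^n$, and $U$ is free abelian on the $\varepsilon_i$. The dual lattice $\Lambda=\{\mu:\langle L,\mu\rangle\subset\mathbb Z\}$ is $U$-invariant because $\langle\ell,\varepsilon\mu\rangle=\langle\varepsilon\ell,\mu\rangle$. Let $\Gamma=\Lambda\rtimes U$, with product $(\mu,\varepsilon)(\mu',\varepsilon')=(\mu+\varepsilon\mu',\varepsilon\varepsilon')$, act on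
\[
\mathcal U=\{(\theta,y)\in\mathbb R^{n+1}\times\mathbb R^{n+1}:\ y_1,\dots,y_n>0\}
\quad\text{by}\quad
(\mu,\varepsilon)(\theta,y)=(\varepsilon\theta+\mu,\varepsilon^{-1}y).
\]
In the $y$-coordinates $\mathcal U$ consists of two adjacent orthants and the wall $y_0=0$ between them. The form $\lambda=\sum_{l=0}^ny_l\,d\theta_l$ is invariant, and so is $P=y_0y_1\cdots y_n$, because the coordinates of $\varepsilon$ have product $1$.

\begin{lemma}\label{lem:domain}
Assume \emph{(A)} and \emph{(B)}. Then $W_0=\{|P|\le1\}/\Gamma$ is a compact connected manifold diffeomorphic to $[-1,1]\times N$, where $N$ is a closed aspherical $(2n+1)$-manifold with fundamental group $\Gamma$ that fibers over the torus $T^n=\mathbb R^n/U$ with fiber $\mathbb T=\mathbb R^{n+1}/\Lambda$. The pair $(W_0,\lambda)$ is a Liouville domain with boundary components $N_\pm=\{P=\pm1\}/\Gamma$ and Liouville field $X$ satisfying $XP=(n+1)P$. The tangent bundle of $\mathcal U/\Gamma\supset W_0$ has a global symplectic frame $\psi$.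
\end{lemma}

\begin{proof}
The functions $(P,\log y_1,\dots,\log y_n)$ are global coordinates on $y$-space, since $y_0=P/(y_1\cdots y_n)$. In them $U$ fixes $P$ and translates the other coordinates by a lattice. So $\Gamma$ acts freely and properly on $\mathbb R^{n+1}\times\mathbb R^n$: an element that fixes a point has $\varepsilon=1$ and then $\mu=0$. The quotient $N$ is the stated torus bundle, its universal cover is contractible, and $\mathcal U/\Gamma\cong\mathbb R\times N$ with $P$ as first coordinate.

The form $d\lambda=\sum dy_l\wedge d\theta_l$ is symplectic, and $X=\sum_ly_l\partial_{y_l}$ satisfies $\iota_Xd\lambda=\lambda$ and $XP=(n+1)P$. Thus $XP>0$ on $N_+$ and $XP<0$ on $N_-$, so $X$ points outward along both.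

For $l\ge1$ the fields $y_l\partial_{y_l}$ and $y_l^{-1}\partial_{\theta_l}$ are invariant: $(\mu,\varepsilon)$ multiplies $\partial_{\theta_l}$ and $y_l^{-1}$ by the same factor $\varepsilon_{(l)}$. For $l=0$ this fails on the wall $y_0=0$, and we replace $y_0^{-1}$ by the positive function $g=y_1\cdots y_n$, which transforms in the same way: it is multiplied by $\prod_{l\ge1}\varepsilon_{(l)}^{-1}=\varepsilon_{(0)}$. Hence $g^{-1}\partial_{y_0}$ and $g\,\partial_{\theta_0}$ are invariant. The form $d\lambda$ takes the value $1$ on each of these $n+1$ pairs and $0$ on fields from different pairs, so they form a symplectic frame $\psi$, positively oriented for $(d\lambda)^{n+1}$.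
\end{proof}

\subsection{The characteristic number of one end}

Assume (C) as well. The units congruent to $1$ modulo $KL$ form a group, so every $\varepsilon\in U$ is congruent to $1$ and acts trivially on $L/KL$. The map $c(\varepsilon)=(\varepsilon-1)/K\bmod KL$ is a homomorphism $U\to L/KL$, because
\[
\frac{\varepsilon\varepsilon'-1}K=\frac{\varepsilon-1}K+\varepsilon\,\frac{\varepsilon'-1}K ,
\]
and $c(\varepsilon_i)=c_i$. Let $t_i\colon\Gamma\to U\to\mathbb Z_K$ be the reduction of the $i$-th coordinate with respect to the basis $\varepsilon_1,\dots,\varepsilon_n$; then $c(\varepsilon)=\sum_it_i(\varepsilon)c_i$. For $c\in L/KL$ define $\ell_c\colon\Gamma\to\mathbb Z_K$ by $\ell_c(\mu,\varepsilon)=\langle c,\mu\rangle$. This is a homomorphism, since $\langle c,\varepsilon\mu'\rangle=\langle\varepsilon c,\mu'\rangle\equiv\langle c,\mu'\rangle$, and it is additive in $c$. Put $u=\ell_1\in H^1(N_+;\mathbb Z_K)$.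

\begin{lemma}\label{lem:unit}
Assume \emph{(A)--(C)}. Then $\kappa(N_+,u)=\pm n!\,\det(1,c_1,\dots,c_n)$, a unit in $\mathbb Z_K$.
\end{lemma}

\begin{proof}
As $N_+\cong N$ is aspherical, its cohomology is the group cohomology of $\Gamma$. Up to signs, the coboundary of a function $a$ on $\Gamma$ is $(\gamma,\gamma')\mapsto a(\gamma)+a(\gamma')-a(\gamma\gamma')$, and the cup product of homomorphisms $a,b$ is $(\gamma,\gamma')\mapsto a(\gamma)b(\gamma')$. Lift $u$ to $\tilde u(\mu,\varepsilon)=\langle1,\mu\rangle\in\mathbb Z$. For $\gamma=(\mu,\varepsilon)$ and $\gamma'=(\mu',\varepsilon')$ we have $\tilde u(\gamma\gamma')=\langle1,\mu\rangle+\langle\varepsilon,\mu'\rangle$, so $\delta(u)$ is represented by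
\[
\tfrac1K\big(\tilde u(\gamma)+\tilde u(\gamma')-\tilde u(\gamma\gamma')\big)=-\Big\langle\frac{\varepsilon-1}K,\mu'\Big\rangle\equiv-\sum_{i=1}^nt_i(\gamma)\,\ell_{c_i}(\gamma')\pmod K .
\]
Thus $\delta(u)\equiv\pm\sum_it_i\ell_{c_i}$. A class $x$ of degree one satisfies $2x^2=0$, so $x^2=0$ as $K$ is odd. The classes $t_i\ell_{c_i}$ therefore commute and have square zero, and the $n$-th power of their sum is $n!\prod_it_i\ell_{c_i}$. The product $\ell_{x_0}\cdots\ell_{x_n}$ is multilinear and alternating in $x_0,\dots,x_n\in L/KL$. So for a $\mathbb Z$-basis $e_0,\dots,e_n$ of $L$,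
\[
u\,\delta(u)^n=\pm n!\;t_1\cdots t_n\,\ell_1\ell_{c_1}\cdots\ell_{c_n}=\pm n!\,\det(1,c_1,\dots,c_n)\;t_1\cdots t_n\,\ell_{e_0}\cdots\ell_{e_n}.
\]
The class $t_1\cdots t_n$ is the pullback of the reduction of a generator of $H^n(T^n)$, so it is Poincar\'e dual to $\pm$ the fiber $\mathbb T$. The restrictions $\ell_{e_j}|_{\mathbb T}$ are the reductions of the basis $e_j$ of $H^1(\mathbb T)=\operatorname{Hom}(\Lambda,\mathbb Z)=L$, so their product evaluates to $\pm1$ on $[\mathbb T]$. This gives the formula, and (C) and $\gcd(K,n!)=1$ show that the value is a unit.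
\end{proof}

The factor $n!$ appears whatever the units are, so $\gcd(K,n!)=1$ is necessary for this construction to give a unit.

\subsection{Explicit units}\label{sub:units}

Condition (C) asks for control of the units modulo $K^2$, so we want them in closed form. We take $L=\mathbb Z[x]/(h)$ and choose $h$ so that three things happen. First, $h(1/i)=i^{-(n+1)}$ for $1\le i\le n$, which makes the class of $1-ix$ a unit. Second, $h\equiv x^{n+1}$ modulo $K^2$, so that $(1-ix)^{2K}$ can be expanded modulo $K^2$ as in a truncated polynomial ring; the exponent contains $K$ to get the congruence to $1$, and $2$ to get positivity. Third, $h$ has real roots very close to $1,\frac12,\dots,\frac1n$, which gives independence.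

\begin{lemma}\label{lem:arith}
For $n\ge2$ and $K>1$ with $\gcd(K,n!)=1$ there are data satisfying \emph{(A)--(C)}.
\end{lemma}

\begin{proof}
Let $Q(x)=\prod_{i=1}^n(1-ix)$ and $h(x)=x^{n+1}+AK^2Q(x)$, where $A$ is a large positive integer. Since $h$ is monic, $\mathbb Z[x]/(h)$ has the $\mathbb Z$-basis $1,\beta,\dots,\beta^n$, where $\beta$ is the class of $x$.

\emph{Roots.} Put $s_0=2$, $s_i=\frac12\big(\frac1i+\frac1{i+1}\big)$ for $1\le i\le n-1$, and $s_n=0$. The interval $[s_l,s_{l-1}]$ contains exactly one root of $Q$, namely $1/l$, which is simple and interior. So $Q(s_l)Q(s_{l-1})<0$. If $AK^2\min_i|Q(s_i)|>2^{n+1}$, then $h(s_i)$ has the sign of $Q(s_i)$, and $h$ has a root $r_l\in(s_l,s_{l-1})$ for $l=1,\dots,n$. The remaining root $r_0$ is real because $h$ is real. The sum of all roots is $\pm n!\,AK^2$ and $0<r_l<2$ for $l\ge1$, so $|r_0|>2$ for large $A$, and the $n+1$ roots are distinct. The ring homomorphism $\beta\mapsto(r_0,\dots,r_n)$ sends the basis $\beta^j$ to the columns of an invertible Vandermonde matrix. It identifies $\mathbb Z[x]/(h)$ with a lattice $L\subset\mathbb R^{n+1}$,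 and (A) holds.

\emph{Units.} For $1\le i\le n$ we have $Q(1/i)=0$, so
\[
\prod_{l=0}^n(1-ir_l)=i^{n+1}h(1/i)=1 .
\]
Multiplication by $1-i\beta$ is an endomorphism of $L$ with eigenvalues $1-ir_l$ and determinant $1$. It is therefore bijective, and $1-i\beta$ is a unit. The units $\varepsilon_i=(1-i\beta)^{2K}$ have positive coordinates with product $1$.

\emph{Independence.} Let $i\ne l$ in $\{1,\dots,n\}$. Since $1/i\notin[s_l,s_{l-1}]$, the number $|1-ir_l|$ lies between two positive constants that do not depend on $A$. The equation $AK^2Q(r_l)=-r_l^{n+1}$ gives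
\[
|1-lr_l|=\frac{r_l^{n+1}}{AK^2\prod_{i\ne l}|1-ir_l|}\le\frac CA
\]
with $C$ independent of $A$. So in the matrix $(\log|1-ir_l|)_{1\le i,l\le n}$ the off-diagonal entries stay bounded while the diagonal entries tend to $-\infty$ as $A\to\infty$. For large $A$ it is strictly diagonally dominant, hence invertible. As $\log\varepsilon_{i,(l)}=2K\log|1-ir_l|$, condition (B) holds. Fix such an $A$.

\emph{Congruences.} From $\beta^{n+1}=-AK^2Q(\beta)$ we get $\beta^j\in K^2L$ for $j\ge n+1$. For $1\le j\le n$, the identity $j\binom{2K}j=2K\binom{2K-1}{j-1}$ and $\gcd(j,K)=1$ give $\binom{2K}j=Kb_j$ with $b_j\in\mathbb Z$ and $jb_j=2\binom{2K-1}{j-1}$. Multiplying by $(j-1)!$,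
\[
(j-1)!\,jb_j=2(2K-1)\cdots(2K-j+1)\equiv2(-1)^{j-1}(j-1)!\pmod K .
\]
Since $(j-1)!$ and $2$ are units modulo $K$, so is $b_j$, and $jb_j\equiv2(-1)^{j-1}$. The binomial theorem gives
\[
\varepsilon_i\equiv1+Kc_i\bmod K^2L,\qquad c_i=\sum_{j=1}^nb_j(-i)^j\beta^j .
\]
(Modulo $K$, $c_i$ is the truncation $-2\sum_{j\le n}(i\beta)^j/j$ of $2\log(1-i\beta)$.) In the basis $1,\beta,\dots,\beta^n$ the determinant of $1,c_1,\dots,c_n$ is that of the matrix $\big(b_j(-i)^j\big)_{1\le i,j\le n}$. Taking out the factors $b_j(-1)^j$ and $i$ leaves the Vandermonde matrix $(i^{\,j-1})$, so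
\[
\det(1,c_1,\dots,c_n)=\pm\Big(\prod_{j=1}^nb_j\Big)\,n!\prod_{1\le i<i'\le n}(i'-i).
\]
Each factor $i'-i$ lies between $1$ and $n-1$ and is prime to $K$. This is (C).
\end{proof}

From now on, for given $n$ and $K$, we fix such data, the domain $(W_0,\lambda)$ with its frame $\psi$, and a map $f_0\colon N_+\to B\mathbb Z_K$ with $f_0^*\iota=u$.

\section{Framed bordism of $B\mathbb Z_K$}\label{sec:bordism}

The number $\kappa$ is only the first obstruction to a cobordism from copies of $\partial W_0$ to $M_k$. The cobordism must also allow surgery and carry a nondegenerate $2$-form. Both follow from a trivialization of its stable tangent bundle, and since $W_0$ is parallelizable, framed bordism is the natural setting.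

\subsection{Conventions and standard facts}\label{sub:conv}

A \emph{stable framing} of an oriented manifold $Y$ is an orientation-preserving trivialization of $\mathbb R^s\oplus TY$ for some $s$, up to homotopy and further stabilization. A stably parallelizable oriented manifold has one: if a trivialization reverses the orientation, reflect one vector. A stable framing of $W$ induces one on $\partial W$ by identifying the outward normal with a standard $\mathbb R$-summand, placed first. Closed stably framed $d$-manifolds with a map to a space $B$, up to bordism, form the group $\Omega^{fr}_d(B)\cong\pi_d^s(B_+)$ under disjoint union; we write $[Y,\varphi,f]$ for classes. The cylinder over $Y$ shows that the inverse of $[Y,\varphi,f]$ is $-Y$ with an $\mathbb R$-summand reflected. Hence $[M,\varphi,f]=[M_0,\psi,F]$ if and only if there is a compact stably framed $W$ with $\partial W=M\sqcup(-M_0)$ and a map $W\to B$ extending $f$ and $F$, such that the framing is $\varphi$ along $M$, with $\mathbb R$ pointing out of $W$, and $\psi$ along $M_0$, with $\mathbb R$ pointing \emph{into} $W$.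

For connected $B$ let $\mathrm{ct}$ denote a constant map. Then $\Omega_d^{fr}(B)=\pi_d^s\oplus\tilde\Omega_d^{fr}(B)$, where $\pi^s_d=\Omega^{fr}_d(\mathrm{pt})$ is the $d$-th stable homotopy group of spheres and the reduced group is the kernel of the map to it. The components of $[Y,\varphi,f]$ are $[Y,\varphi]=[Y,\varphi,\mathrm{ct}]$ and $[Y,\varphi,f]-[Y,\varphi,\mathrm{ct}]$. The Atiyah--Hirzebruch spectral sequence provides a finite filtration of $\tilde\Omega^{fr}_d(B)$ whose quotients are subquotients of the groups $\tilde H_{d-t}(B;\pi^s_t)$, $0\le t<d$. The quotient for $t=0$ is the image of the edge map $[Y,\varphi,f]\mapsto f_*[Y]\in H_d(B)$. Since $\tilde H_*(B\mathbb Z_K)$ is killed by $K$, the universal coefficient theorem gives $\tilde H_*(B\mathbb Z_K;G)=0$ for every finite abelian group $G$ of order prime to $K$.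

Let $\varphi_0$ be the framing of $S^d$ that bounds the ball. Every stable framing of $S^d$ is obtained from $\varphi_0$ by twisting with some $\tau\in\pi_d(SO)$, and its class in $\pi_d^s$ is $J(\tau)$, where $J\colon\pi_d(SO)\to\pi^s_d$ is the $J$-homomorphism. If $(Y,\varphi)$ is a framed $d$-manifold, twisting $\varphi$ on a disk by $\tau$ amounts to a framed connected sum with the twisted sphere. This \emph{reframing} changes $[Y,\varphi,f]$ by $\pm J(\tau)\in\pi_d^s$ and leaves the reduced component unchanged. So if $[Y,\varphi]\in\operatorname{im}J$, there is a framing $\varphi'$ with $[Y,\varphi',f]$ equal to the reduced component of $[Y,\varphi,f]$.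

We use these facts about stable stems.
\begin{itemize}
\item[(S1)] $\pi_0^s=\mathbb Z$, and $\pi^s_t$ is finite for $t>0$.
\item[(S2)] (Serre) For a prime $p$, $\pi^s_t$ has no $p$-torsion for $0<t<2p-3$.
\item[(S3)] For an odd prime $p$, the $p$-torsion of $\pi^s_{2p-3}$ is $\mathbb Z_p$, and the next $p$-torsion is in degree $4p-5$.
\item[(S4)] $\pi_5^s=0$ and $\pi_7^s=\mathbb Z_{240}=\operatorname{im}J$.
\end{itemize}
We also use that $\pi_i(SO(m))\to\pi_i(SO)$ is onto for $i\le m-1$.

\subsection{The class $\nu$}

The frame $\psi$ of $TW_0$ induces stable framings, also called $\psi$, of $N_+$ and $N_-$ with their boundary orientations. Define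
\[
\nu=[N_+,\psi,f_0]-[N_+,\psi,\mathrm{ct}]\in\tilde\Omega^{fr}_{2n+1}(B\mathbb Z_K).
\]
Since $W_0$ with the constant map is a framed null-bordism, $[N_-,\psi,\mathrm{ct}]=-[N_+,\psi,\mathrm{ct}]$. So $\nu$ is the class of $\partial W_0$ with the map $f_0$ on $N_+$ and the constant map on $N_-$.

\begin{lemma}\label{lem:nu}
Let $\gcd(K,n!)=1$.
\begin{itemize}
\item[(1)] The group $\tilde\Omega^{fr}_{2n+1}(B\mathbb Z_K)$ is finite, and the edge map sends $\nu$ to a generator of $H_{2n+1}(B\mathbb Z_K)\cong\mathbb Z_K$.
\item[(2)] If all prime factors of $K$ are greater than $n+1$, then the edge map is injective and $\nu$ generates $\tilde\Omega^{fr}_{2n+1}(B\mathbb Z_K)$.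
\end{itemize}
\end{lemma}

\begin{proof}
(1) The terms $\tilde H_{2n+1-t}(B\mathbb Z_K;\pi_t^s)$, $0\le t\le2n$, are finite by (S1). The image of $\nu$ is $(f_0)_*[N_+]$, on which $\iota\cup\delta(\iota)^n$ takes the value $\kappa(N_+,u)$. Apply Lemmas~\ref{lem:unit} and~\ref{lem:detect}.

(2) A prime $p\ge n+2$ has $2p-3\ge2n+1$. By (S2), the order of $\pi_t^s$ is prime to $K$ for $0<t\le2n$, so all terms with $t>0$ vanish and the edge map is injective. By (1), the multiples of $\nu$ already map onto the target.
\end{proof}

\section{From framed bordism to exact fillings}\label{sec:filling}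

A cobordism $W$ comes with a decomposition $\partial W=\partial_-W\sqcup\partial_+W$. A \emph{Weinstein structure} on it is a triple $(\zeta,Y,\rho)$, where $\zeta$ is a symplectic form, $Y$ is a Liouville field, $d\iota_Y\zeta=\zeta$, and $\rho$ is a Morse function with $\partial_-W$ and $\partial_+W$ as regular minimal and maximal level sets, for which $Y$ is gradient-like. Away from critical points this means $Y\rho>0$; in particular $Y$ points outward along $\partial_+W$. We use two theorems. The first turns connectivity into a bound on the indices, and the second turns that bound and a nondegenerate $2$-form into a Weinstein structure. A pair $(W,M)$ is \emph{$r$-connected} if $\pi_i(W,M)=0$ for $i\le r$.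

\begin{theorem}[Wall \cite{Wall}]\label{thm:wall}
Let $W$ be a compact connected cobordism with one end $M$. If $(W,M)$ is $r$-connected and $r\le\dim W-4$, then $W$ has a handle decomposition on a collar of $M$ with no handles of index $\le r$.
\end{theorem}

\begin{theorem}[{Cieliebak--Eliashberg \cite[Theorem 13.1]{CE}}]\label{thm:ce}
Let $W$ be a cobordism of dimension $2j>4$ with a Morse function $\rho$, regular and constant on $\partial_\pm W$, without critical points of index $>j$. Let $\zeta$ be a nondegenerate $2$-form on $W$ and $Y$ a vector field near $\partial_-W$ such that $(\zeta,Y,\rho)$ is a Weinstein structure near $\partial_-W$. Then there is a Weinstein structure $(\omega_W,X_W,\rho)$ on $W$ with $(\omega_W,X_W)=(\zeta,Y)$ near $\partial_-W$, and $\omega_W$ is homotopic to $\zeta$ through nondegenerate $2$-forms relative to a neighborhood of $\partial_-W$.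
\end{theorem}

\begin{proposition}\label{prop:fill}
Let $n\ge2$, $K>1$, $\gcd(K,n!)=1$. Let $M$ be a closed connected oriented stably parallelizable $(2n+1)$-manifold with $\pi_1(M)\cong\mathbb Z_K$ and $(n-1)$-connected universal cover, and let $f\colon M\to B\mathbb Z_K$ induce an isomorphism on $\pi_1$. If $[M,\varphi,f]=m\nu$ in $\Omega^{fr}_{2n+1}(B\mathbb Z_K)$ for some stable framing $\varphi$ of $M$ and some $m\in\mathbb Z$, then $M$ carries a positive exactly fillable contact structure.
\end{proposition}

\begin{proof}
\emph{Step 1: the bordism.} Copies of $W_0$ realize only positive multiples of $\nu$, but $\nu$ has finite order by Lemma~\ref{lem:nu}(1), so we may assume $m\ge1$. Let $V$ be the disjoint union of $m$ copies of $W_0$, let $M_0=\partial V$ with the framing $\psi$, and let $F\colon M_0\to B\mathbb Z_K$ be $f_0$ on each $N_+$ and constant on each $N_-$. Then $[M_0,\psi,F]=m\nu=[M,\varphi,f]$. So there are a compact oriented $W^{2n+2}$ with $\partial W=M\sqcup(-M_0)$, a stable framing $\Phi$ of $W$, and a map $G\colon W\to B\mathbb Z_K$ extending $f$ and $F$. Identify a collar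 of $M_0$ in $W$ with $m$ copies of $\{1\le|P|<1+\epsilon\}/\Gamma\subset\mathcal U/\Gamma$. The direction out of $V$ is the direction into $W$, so by Section~\ref{sub:conv} the framing $\Phi$ agrees along $M_0$ with the stabilization of the frame $\psi$ of Lemma~\ref{lem:domain}. The collar retracts to $M_0$, so after a homotopy of $\Phi$ and shrinking $\epsilon$ they agree on the collar. In particular, the orientation of $W$ is that of $(d\lambda)^{n+1}$ there. Framed connected sums in the interior make $W$ connected, and $G$ extends because $B\mathbb Z_K$ is connected.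

\emph{Step 2: surgery.} To apply Theorem~\ref{thm:wall} we must make $(W,M)$ $n$-connected. We do this by making $G$ as connected as surgery below the middle dimension allows. Let $1\le i\le n$ and let $x\in\pi_i(W)$ with $G_*x=0$. As $2i<2n+2$, a generic representative is an embedded sphere $S^i$ in the interior. Its normal bundle is stably trivial, because $TW$ and $TS^i$ are, and has rank $2n+2-i>i$, so it is trivial. A trivialization determines a surgery, whose trace is $W\times[0,1]$ with an $(i+1)$-handle attached. The map $G$ extends over the handle since $G_*x=0$. The obstruction to extending $\Phi$ lies in $\pi_i(SO)$, and changing the normal trivialization changes it by the image of $\pi_i(SO(2n+2-i))\to\pi_i(SO)$. This map is onto since $2i\le2n+1$, so the obstruction can be removed (Milnor). The result $W'$ has the same boundary, with $\Phi$ and $G$ unchanged near it. The trace is homotopy equivalent to $W$ with an $(i+1)$-cell attached along $x$, and also to $W'$ with a cell of dimension $2n+2-i\ge i+2$ attached. Hence $\pi_j(W')=\pi_j(W)$ for $j<i$, and $\pi_i(W')$ is the quotient of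 $\pi_i(W)$ by the normal subgroup generated by $x$ if $i=1$, and by the $\mathbb Z[\pi_1]$-submodule generated by $x$ if $i\ge2$.

The map $G_*\colon\pi_1(W)\to\mathbb Z_K$ is onto because $f_*$ is. Its kernel is normally generated by finitely many elements, since the source is finitely generated and the target finitely presented. After finitely many surgeries on circles, $G_*$ is an isomorphism. Now kill $\pi_2,\dots,\pi_n$ in turn; the condition $G_*x=0$ is empty, as $\pi_i(B\mathbb Z_K)=0$ for $i\ge2$. At each stage the first nonzero group $\pi_i(W)$ is $H_i$ of the universal cover, by the Hurewicz theorem, and the cover is compact since $\pi_1$ is finite. So the group is finitely generated and finitely many surgeries kill it. We arrive at $\pi_1(M)\cong\pi_1(W)\cong\mathbb Z_K$ and $\pi_i(W)=0$ for $2\le i\le n$. In the sequence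
\[
\pi_i(W)\to\pi_i(W,M)\to\pi_{i-1}(M)\to\pi_{i-1}(W)
\]
the first term vanishes for $2\le i\le n$, and the last map is injective: for $i=2$ it is an isomorphism, and for $3\le i\le n$ we have $\pi_{i-1}(M)=0$ by the hypothesis on the universal cover. Also $\pi_1(W,M)=0$, as $M$ is connected and $\pi_1(M)\to\pi_1(W)$ is onto. So $(W,M)$ is $n$-connected.

\emph{Step 3: handles.} Since $n\ge2$, we have $n\le(2n+2)-4$, and Theorem~\ref{thm:wall} gives a handle decomposition of $W$ on $M$ with all indices $\ge n+1$. Turned upside down, it gives a Morse function $\rho$ with regular minimal level set $M_0$, regular maximal level set $M$, and all indices $\le n+1$; index $0$ may occur and is allowed in Theorem~\ref{thm:ce}. Near $M_0$ the function $\rho$ is, up to a constant, the coordinate of some collar. Any two collars agree near $M_0$ after an isotopy of $W$ supported near $M_0$. Composing $\rho$ with the resulting diffeomorphism and adding a constant, we get $\rho=|P|$ on a smaller closed collar $\mathcal C$ of $M_0$.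

\emph{Step 4: a nondegenerate $2$-form.} We must destabilize $\Phi$ to a frame of $TW$ that extends $\psi$. Write $\Phi\colon\mathbb R^s\oplus TW\to\mathbb R^{s+2n+2}$, equal to $\mathrm{id}\oplus\psi$ over $\mathcal C$. Let $\mathcal V$ be the space of injective linear maps $a\colon\mathbb R^s\to\mathbb R^{s+2n+2}$, and $E\to\mathcal V$ the bundle with fiber $\mathbb R^{s+2n+2}/a(\mathbb R^s)$. Restricting $\Phi$ to $\mathbb R^s$ defines a map $\hat a\colon W\to\mathcal V$ with $TW\cong\hat a^*E$. On $\mathcal C$ it is constant, equal to the standard inclusion $a_0$, and the isomorphism $TW|_{\mathcal C}\cong E_{a_0}=\mathbb R^{2n+2}$ is $\psi$. The space $\mathcal V$ retracts to a Stiefel manifold and is $(2n+1)$-connected, while by Step 3 the pair $(W,\mathcal C)$ is up to homotopy a relative CW complex of dimension $\le n+1$. So $\hat a$ is homotopic to the constant map relative to $\mathcal C$, and the homotopy trivializes $\hat a^*E$ compatibly with $\psi$. Let $\zeta$ be the $2$-form for which the resulting frame of $TW$ is a standard symplectic frame. It is nondegenerate and equals $d\lambda$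 on $\mathcal C$; as $W$ is connected, it induces the orientation of $W$. On $\mathcal C$ the field $X$ is Liouville and $X|P|=(n+1)|P|>0$, so $(\zeta,X,\rho)$ is a Weinstein structure near $M_0$.

\emph{Step 5: the filling.} Theorem~\ref{thm:ce} with $j=n+1\ge3$ gives a symplectic form $\omega_W$ and a Liouville field $X_W$ on $W$ which equal $(d\lambda,X)$ near $M_0$. The form induces the orientation of $W$, and $X_W$ points outward along $M$. These data glue with $(d\lambda,X)$ on $V$ to a symplectic form $\omega_Z$ and a Liouville field $X_Z$ on $Z=V\cup_{M_0}W$. With $\lambda_Z=\iota_{X_Z}\omega_Z$ we have $\omega_Z=d\lambda_Z$. The orientation by $\omega_Z^{n+1}$ restricts to that of $W$, so $\partial Z=M$ as oriented manifolds. Finally $\iota_{X_Z}\omega_Z^{n+1}=(n+1)\lambda_Z\wedge(d\lambda_Z)^n$ and $X_Z$ is outward, so $\lambda_Z|_M$ is a positive contact form and $Z$ is an exact filling of its kernel.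
\end{proof}

\begin{remark}
The map $\pi_1(M)\to\pi_1(Z)$ is trivial, in contrast with the isomorphism for Stein fillings in Section~\ref{sec:kappa}. Indeed, $1$ is part of the basis $1,\beta,\dots,\beta^n$ of $L$, so some $\mu\in\Lambda$ has $\langle1,\mu\rangle=1$, and the corresponding loop in $N_+$ generates $\pi_1(W)\cong\pi_1(M)$. Slide the loop through $W_0$ to $N_-$. There $G$ is constant, and $G_*$ is injective on $\pi_1(W)$, so the loop contracts in $W$.
\end{remark}

\begin{corollary}\label{cor:low}
Let $n\in\{2,3\}$ and let all prime factors of $K>1$ be greater than $n+1$. Let $M$ be a closed connected oriented stably parallelizable $(2n+1)$-manifold with $\pi_1(M)\cong\mathbb Z_K$ and $(n-1)$-connected universal cover. Then $M$ carries a positive exactly fillable contact structure.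
\end{corollary}

\begin{proof}
Choose a stable framing $\varphi$ and a map $f$ as in Proposition~\ref{prop:fill}. By (S4), $\pi^s_{2n+1}=\operatorname{im}J$, so after reframing $[M,\varphi,f]$ lies in the reduced group. By Lemma~\ref{lem:nu}(2) it is a multiple of $\nu$.
\end{proof}

\section{Bundles over $4$-manifolds and over hypersurfaces}\label{sec:low}

The vertical tangent bundle of a principal circle bundle is trivial, so $TM_k\cong\mathbb R\oplus\mathrm{pr}^*T\Sigma$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Here $n=2$. The class $(a,b)$ is primitive because $a,b$ are coprime, so $q=1$ and $K=k>1$. By Lemma~\ref{lem:pi1}, $\pi_1(M_k)\cong\mathbb Z_k$, and the condition on the universal cover holds trivially for $n=2$. Since $\mathbb R\oplus TS^2$ is trivial, $T(S^2\times S^2)$ and hence $TM_k$ are stably trivial. The condition $\gcd(k,6)=1$ says that all prime factors of $k$ exceed $3=n+1$. Apply Corollary~\ref{cor:low}.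
\end{proof}

The prime $2$ is excluded because $n!=2$ divides $\kappa(N_+,u)$. The prime $3$ is excluded because $\pi_3^s$ has $3$-torsion by (S3), so that Lemma~\ref{lem:nu}(2) does not apply; Section~\ref{sec:lens} shows what this costs. The inequality $k>2ab$ enters the proof only through $k>1$; its role is to place $M_k$ in the range of the question.

For the other bases, stable parallelizability has to be checked by obstruction theory.

\begin{lemma}\label{lem:trivial}
Let $E$ be an oriented real vector bundle over a finite CW complex $Y$ of dimension $\le7$ such that $H^4(Y)$ has no $2$-torsion. If $w_2(E)=0$ and $p_1(E)=0$, then $E$ is stably trivial.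
\end{lemma}

\begin{proof}
The groups $\pi_i(BSO)$ for $i=1,\dots,7$ are $0,\mathbb Z_2,0,\mathbb Z,0,0,0$. If $w_2(E)=0$, the stable classifying map lifts to $B\mathrm{Spin}$, whose only nonzero homotopy group in degrees $\le7$ is $\pi_4=\mathbb Z$. The only obstruction to a null-homotopy of the lift is the pullback of the generator $\frac{p_1}2$ of $H^4(B\mathrm{Spin})\cong\mathbb Z$. Twice this pullback is $p_1(E)=0$, and $H^4(Y)$ has no $2$-torsion.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Again $n=2$, $\pi_1(M_k)\cong\mathbb Z_K$ by Lemma~\ref{lem:pi1}, and the prime factors of $K$ exceed $3$. It remains to apply Lemma~\ref{lem:trivial} to $TM_k$. By the Gysin sequence with $\mathbb Z_2$-coefficients, the kernel of $\mathrm{pr}^*$ on $H^2(\Sigma;\mathbb Z_2)$ is $\{0,k[\omega]\bmod2\}$. Since $K=kq$ is odd, $k$ is odd, and the hypothesis on $w_2(\Sigma)$ gives $w_2(M_k)=\mathrm{pr}^*w_2(\Sigma)=0$. As $H^3(\Sigma)\cong H_1(\Sigma)=0$, the integral Gysin sequence gives $H^4(M_k)=H^4(\Sigma)/\big(K\eta\cup H^2(\Sigma)\big)$. The intersection form is unimodular and $\eta$ is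 primitive, so $\eta\cup H^2(\Sigma)=H^4(\Sigma)\cong\mathbb Z$ and $H^4(M_k)\cong\mathbb Z_K$, of odd order. By the signature theorem $p_1(\Sigma)=3\operatorname{sign}(\Sigma)$, which is divisible by $K$, so $p_1(M_k)=\mathrm{pr}^*p_1(\Sigma)=0$. Apply Corollary~\ref{cor:low}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Here $n=3$. By the Lefschetz hyperplane theorem, $\Sigma\to\mathbb{CP}^4$ is $3$-connected. So $\Sigma$ is simply connected, $\pi_2(\Sigma)\cong\mathbb Z$, and the hyperplane class $\eta$ generates $H^2(\Sigma)\cong\mathbb Z$. Thus $K=p>4=n+1$, and Lemma~\ref{lem:pi1} gives $\pi_1(M_p)\cong\mathbb Z_p$ and $H^2(M_p)\cong\mathbb Z_p$. The homotopy sequence gives $\pi_2(M_p)=\ker\big(\mathbb Z\xrightarrow{\pm p}\mathbb Z\big)=0$, so the universal cover is $2$-connected.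

Lemma~\ref{lem:trivial} cannot be applied on $M_p$ itself. Indeed $\eta^2$ is $d$ times a generator of $H^4(\Sigma)\cong\mathbb Z$, so $H^4(M_p)$ contains $\mathbb Z_{pd}$, which has $2$-torsion when $d$ is even. We therefore pull the stable tangent bundle back from a lens space. Let $f\colon M_p\to B\mathbb Z_p$ induce an isomorphism on $\pi_1$; by cellular approximation we may assume that $f$ maps into $\mathcal L^7$. On both $M_p$ and $\mathcal L^7$ the Bockstein map $H^1(\,\cdot\,;\mathbb Z_p)\to H^2\cong\mathbb Z_p$ is an isomorphism, and $f^*$ is an isomorphism on $H^1(\,\cdot\,;\mathbb Z_p)$, hence on $H^2$. Complex line bundles are classified by $c_1$, so $\mathrm{pr}^*\mathcal O(1)\cong f^*\chi$ for a line bundle $\chi$ on $\mathcal L^7$; put $x=c_1(\chi)$. From $T\mathbb{CP}^4\oplus\mathbb C\cong5\,\mathcal O(1)$ and the normal bundle $\mathcal O(d)$ we get $T\Sigma\oplus\mathbb C\oplus\mathcal O(d)\cong5\,\mathcal O(1)$. Choose a complex bundle $E$ on $\mathcal L^7$ with $\chi^{d}\oplus E$ trivial. Pulling back to $M_p$ and adding $f^*E$ shows that $TM_p$ is stably isomorphic to $f^*(5\chi\oplus E)$.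 On $\mathcal L^7$ we have $H^2(\,\cdot\,;\mathbb Z_2)=0$ and $H^4\cong\mathbb Z_p$. The class $p_1$ is additive up to $2$-torsion, and $p_1=c_1^2$ for a complex line bundle, so $p_1(5\chi\oplus E)=(5-d^2)x^2=0$. By Lemma~\ref{lem:trivial}, $5\chi\oplus E$ is stably trivial, and so is $TM_p$. Apply Corollary~\ref{cor:low}.
\end{proof}

\section{The lens spaces $S^{2p-1}/\mathbb Z_p$}\label{sec:lens}

Let $p$ be an odd prime, $n=p-1\ge2$ and $K=p$, so $\gcd(K,n!)=1$. As in the proof of Lemma~\ref{lem:detect}, $M_p$ over $\mathbb{CP}^{p-1}$ is diffeomorphic to $\mathcal L=\mathcal L^{2p-1}$, whose universal cover is $(n-1)$-connected. We orient $\mathcal L$ as a quotient of the boundary of the ball and let $f\colon\mathcal L\to B\mathbb Z_p$ be the inclusion. Two new difficulties arise. Since $K=n+1$, Lemma~\ref{lem:nu}(2) does not apply, and a second Atiyah--Hirzebruch term appears. Moreover, $\pi^s_{2p-1}=\operatorname{im}J$ is not available from (S4) for $p>3$.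

Let $H=(S^{2j+1}\times\mathbb C)/\mathbb Z_p$, with the diagonal action, be the canonical flat line bundle over $\mathcal L^{2j+1}$, and put $\sigma=H-1\in K^0(\mathcal L^{2j+1})$. Dividing $\mathbb R\oplus TS^{2j+1}=S^{2j+1}\times\mathbb C^{j+1}$ by $\mathbb Z_p$ gives
\begin{equation}\label{eq:tangent}
\mathbb R\oplus T\mathcal L^{2j+1}\cong(j+1)H .
\end{equation}
The bundle $H$ is pulled back from the line bundle $\bar H=(S^{2j+1}\times\mathbb C)/S^1$ on $\mathbb{CP}^j$, and $K^0(\mathbb{CP}^j)=\mathbb Z[\sigma]/(\sigma^{j+1})$ with $\sigma=\bar H-1$, while $K^1(\mathbb{CP}^j)=0$. The $K$-theoretic Euler class of a complex line bundle $E$ is, depending on conventions, $\pm(1-E)$ or $\pm(1-E^{-1})$, in any case a unit times $E-1$. Now $\mathcal L^{2j+1}$ is the circle bundle of $\bar H^{\pm p}$, and the Gysin sequence in $K$-theory yields (Atiyah)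
\begin{equation}\label{eq:K}
K^0(\mathcal L^{2j+1})=\mathbb Z[\sigma]\big/\big((1+\sigma)^p-1,\ \sigma^{j+1}\big).
\end{equation}

\begin{lemma}\label{lem:psigma}
We have $p\sigma=0$ in $K^0(\mathcal L^{2p-1})$ and $p\sigma\ne0$ in $K^0(\mathcal L^{2p+1})$.
\end{lemma}

\begin{proof}
The coefficients $\binom pi$, $1\le i\le p-1$, are divisible by $p$, so
\[
(1+\sigma)^p-1=p\sigma\Big(1+\sum_{i=2}^{p-1}\tfrac1p\tbinom pi\sigma^{i-1}\Big)+\sigma^p .
\]
On $\mathcal L^{2p-1}$ the left side and $\sigma^p$ vanish, and the bracket is $1$ plus a nilpotent element, hence a unit. So $p\sigma=0$. If $p\sigma=0$ on $\mathcal L^{2p+1}$, then by \eqref{eq:K} there is $v(\sigma)=v_0+v_1\sigma+\cdots\in\mathbb Z[\sigma]$ with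
\[
p\sigma\equiv v(\sigma)\Big(p\sigma+\tbinom p2\sigma^2+\dots+\sigma^p\Big)\bmod\sigma^{p+1}.
\]
The coefficients of $\sigma$ give $v_0=1$. The coefficients of $\sigma^p$ give $0=v_0+\sum_{i=1}^{p-1}v_{p-i}\binom pi\equiv v_0\bmod p$, a contradiction.
\end{proof}

By the first half of the lemma, $pH$ is stably trivial as a complex bundle on $\mathcal L$. With \eqref{eq:tangent}, a complex trivialization of $pH\oplus\mathbb C^s$ defines a stable framing $\varphi$ of $\mathcal L$, and the stable complex structure induced by $\varphi$ is the one given by \eqref{eq:tangent}. Let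
\[
\nu_{\mathcal L}=[\mathcal L,\varphi,f]-[\mathcal L,\varphi,\mathrm{ct}]\in\tilde\Omega^{fr}_{2p-1}(B\mathbb Z_p).
\]

\begin{lemma}\label{lem:cyclic}
The group $\tilde\Omega^{fr}_{2p-1}(B\mathbb Z_p)$ is cyclic of order $p^2$, and $\nu$ generates it.
\end{lemma}

\begin{proof}
Since $4p-5>2p-1$, facts (S2) and (S3) show that for $0<t\le2p-1$ the group $\pi^s_t$ has $p$-torsion only for $t=2p-3$. So the nonzero Atiyah--Hirzebruch terms are $H_{2p-1}(B\mathbb Z_p)\cong\mathbb Z_p$ and $H_2(B\mathbb Z_p;\mathbb Z_p)\cong\mathbb Z_p$, and the group is a $p$-group of order at most $p^2$. If it were $\mathbb Z_p\oplus\mathbb Z_p$, no single element would generate it. We exclude this by showing $p\nu_{\mathcal L}\ne0$, using $K$-theory, which by Lemma~\ref{lem:psigma} sees an element of order greater than $p$ on the next lens space.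

Let $\mathcal L'=\mathcal L^{2p+1}$. It is the $(2p+1)$-skeleton of $B\mathbb Z_p$, so $\Omega^{fr}_{2p-1}(\mathcal L')=\Omega^{fr}_{2p-1}(B\mathbb Z_p)$. Recall that a closed stably complex manifold $Y$ has a fundamental class $[Y]_K$ in $K$-homology, that $[Y,h]\mapsto h_*[Y]_K$ is a natural homomorphism from complex bordism $\Omega^U_*$ to $K_*$, and that cap product with the fundamental class is a Poincar\'e duality isomorphism. The manifold $\mathcal L'$ is stably complex by \eqref{eq:tangent}. Consider the homomorphism
\[
\Omega^{fr}_{2p-1}(\mathcal L')\to\Omega^U_{2p-1}(\mathcal L')\to K_{2p-1}(\mathcal L')\cong K^2(\mathcal L')\cong K^0(\mathcal L').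
\]
The class $[\mathcal L,\varphi,\mathrm{ct}]$ comes from a point and goes to $0$, since $K_{2p-1}(\mathrm{pt})=0$. The last coordinate of $\mathbb C^{p+1}$ defines a section $[z]\mapsto[z,z_{p+1}]$ of $H$ over $\mathcal L'$, transverse to the zero section, with zero set $\mathcal L$. So the normal bundle of $\mathcal L$ is $H$, and the stable complex structures $pH$ on $\mathcal L$ and $(p+1)H$ on $\mathcal L'$ are compatible with it. The Poincar\'e dual of such a zero set is the Euler class of the bundle. Hence $[\mathcal L,\varphi,f]$, and with it $\nu_{\mathcal L}$, goes to a unit times $\sigma$. By Lemma~\ref{lem:psigma}, $p\nu_{\mathcal L}\ne0$, so the group is cyclic of order $p^2$.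

The edge map to $H_{2p-1}(B\mathbb Z_p)\cong\mathbb Z_p$ kills all multiples of $p$, and it does not kill $\nu$ by Lemma~\ref{lem:nu}(1). So $\nu$ is not a multiple of $p$, and it is a generator.
\end{proof}

\begin{lemma}\label{lem:imJ}
The class $[\mathcal L,\varphi]\in\pi^s_{2p-1}$ lies in $\operatorname{im}J$.
\end{lemma}

\begin{proof}
The idea is to compare $\mathcal L$ with its cover, a framed sphere. The transfer $\mathrm{tr}\colon\Omega^{fr}_{2p-1}(B\mathbb Z_p)\to\pi^s_{2p-1}$ sends $[Y,\varphi',h]$ to the $p$-fold cover of $Y$ pulled back by $h$ from $S^\infty\to B\mathbb Z_p$, with the lifted framing. It is a homomorphism, well defined because covers and framings pull back over bordisms. A constant map gives the trivial cover, so $\mathrm{tr}[\mathcal L,\varphi,\mathrm{ct}]=p[\mathcal L,\varphi]$, while $\mathrm{tr}[\mathcal L,\varphi,f]=[S^{2p-1},\tilde\varphi]\in\operatorname{im}J$. By Lemma~\ref{lem:cyclic}, $p^2\nu_{\mathcal L}=0$, and applying the transfer gives $p^3[\mathcal L,\varphi]=p^2[S^{2p-1},\tilde\varphi]\in\operatorname{im}J$. As seen in the proof of Lemma~\ref{lem:cyclic},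 the finite group $\pi^s_{2p-1}$ has order prime to $p$. So $[\mathcal L,\varphi]$ is a multiple of $p^3[\mathcal L,\varphi]$ and lies in the subgroup $\operatorname{im}J$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
By Lemma~\ref{lem:imJ} there is a reframing $\varphi'$ with $[\mathcal L,\varphi',f]=\nu_{\mathcal L}$, and this is a multiple of $\nu$ by Lemma~\ref{lem:cyclic}. Reversing the orientation of $\mathcal L$ and reflecting a summand of the framing replaces the class by its negative, again a multiple of $\nu$. So Proposition~\ref{prop:fill} applies to $\mathcal L$ with either orientation, in particular with that of $M_p$.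
\end{proof}

\begin{thebibliography}{9}

\bibitem{CE}
Cieliebak and Eliashberg, \emph{From Stein to Weinstein and Back}.

\bibitem{Oba}
Takahiro Oba, \emph{A note on Stein fillability of circle bundles over symplectic manifolds}, arXiv:2404.14028 (2024).

\bibitem{Wall}
Wall, \emph{Geometrical connectivity I}, J. London Math. Soc. (2) \textbf{3} (1971).

\end{thebibliography}
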